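\title{Separated bump conditions for Calder\'on--Zygmund operators on spaces of homogeneous type}

\begin{abstract}
Let $T$ be a Calder\'on--Zygmund operator on a space of homogeneous type, let $1<p<\infty$, and let $A,B$ be Young functions whose complementary functions satisfy $\bar A\in B_{p'}$ and $\bar B\in B_p$. We prove that one separated bump condition on a pair of weights $(u,\sigma)$ implies the two-weight weak type $(p,p)$ inequality for $T$, and that the two separated bump conditions together imply the strong type inequality, in both cases with linear dependence on the bump constants. This confirms a conjecture of Anderson, Cruz-Uribe and Moen. For the Hilbert transform the conditions on $A$ and $B$ are also necessary. The core of the proof is a testing inequality for sparse families. It is obtained by counting the dyadic levels of the weight along principal cubes and, where counting does not suffice, from the chain rule for Shannon entropy.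
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Spaces, operators and weights}

A \emph{quasi-metric} on a set $X$ is a symmetric function $\rho:X\times X\to[0,\infty)$ that vanishes exactly on the diagonal and satisfies $\rho(x,y)\le\kappa(\rho(x,z)+\rho(z,y))$ for some $\kappa\ge1$. Balls are the sets $B(x,s)=\{y:\rho(x,y)<s\}$. By a theorem of Mac\'{\i}as and Segovia, a power of $\rho$ is comparable to a metric. We use the topology of that metric: balls are neighborhoods of their centers, and $y$ lies in the closure of $E$ exactly when $\inf_{x\in E}\rho(x,y)=0$. A \emph{space of homogeneous type} (SHT) is a triple $(X,\rho,\mu)$, where $\mu$ is a nonzero Borel measure for which balls are measurable, have finite positive measure, and satisfy the doubling condition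
\[
\mu(B(x,2s))\le C_\mu\,\mu(B(x,s)).
\]
``Locally integrable'' means integrable on balls, and a \emph{weight} is a locally integrable function that is positive $\mu$-a.e. For a measurable set $Q$ with $0<\mu(Q)<\infty$ we write $\langle h\rangle_Q=\mu(Q)^{-1}\int_Qh\,d\mu$, and for weights we abbreviate $u_Q=\langle u\rangle_Q$ and $u(Q)=\int_Qu\,d\mu$. The spaces $L^p(u)$ and $L^{p,\infty}(u)$ are taken with respect to $u\,d\mu$, and $\|g\|_{L^{p,\infty}(u)}=\sup_{\lambda>0}\lambda\,u(\{|g|>\lambda\})^{1/p}\le\|g\|_{L^p(u)}$. Throughout, $1<p<\infty$ and $1/p+1/p'=1$.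

A \emph{Calder\'on--Zygmund operator} on $X$ is an operator $T$, bounded on $L^2(\mu)$, such that $Tf(x)=\int_XK(x,y)f(y)\,d\mu(y)$ for $f\in L^2(\mu)$ with bounded support and $x\notin\operatorname{supp}f$. We use this formula only for a.e.\ such $x$. The kernel satisfies, for some $C_K\ge1$ and $\gamma>0$, the size bound $|K(x,y)|\le C_K/\mu(B(x,\rho(x,y)))$ and the smoothness bound
\begin{equation}\label{eq:smooth}
|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C_K\Big(\frac{\rho(x,x')}{\rho(x,y)}\Big)^{\gamma}\frac1{\mu(B(x,\rho(x,y)))}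
\end{equation}
whenever $\rho(x,y)\ge C_K\rho(x,x')$. The basic example is the Hilbert transform on $\mathbb R$, with kernel $K(x,y)=1/(\pi(x-y))$.

Given weights $u$ and $\sigma$, we ask when $f\mapsto T(f\sigma)$ maps $L^p(\sigma)$ into $L^p(u)$ or into $L^{p,\infty}(u)$. Since $\int|f\sigma|^p\sigma^{1-p}\,d\mu=\int|f|^p\sigma\,d\mu$, this is the question of the boundedness of $T$ on $L^p(\sigma^{1-p})$, written in a form that is symmetric under duality. A function $f\in L^p(\sigma)$ is \emph{admissible} if $f\sigma$ is bounded with bounded support. Then $f\sigma\in L^2(\mu)$, and $T(f\sigma)$ is defined.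

\subsection{Bump conditions}

The simplest operator to test is the average over one ball $Q$. By H\"older's inequality,
\[
\|\langle f\sigma\rangle_Q\mathbf 1_Q\|_{L^p(u)}\le\mu(Q)^{-1}\sigma(Q)^{1/p'}u(Q)^{1/p}\|f\|_{L^p(\sigma)}=u_Q^{1/p}\sigma_Q^{1/p'}\|f\|_{L^p(\sigma)},
\]
with equality for $f=\mathbf 1_Q$. So the quantity $\sup_Qu_Q^{1/p}\sigma_Q^{1/p'}$ controls all single averages. A singular integral adds up averages at all scales, and for such sums this quantity is not enough (see Theorem~\ref{thm:converse} and the examples after Lemma~\ref{lem:young}). A bump condition replaces one of the averages by a slightly larger Orlicz average.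

A \emph{Young function} is a continuous, convex, increasing function $\Phi:[0,\infty)\to[0,\infty)$ with $\Phi(0)=0$ and $\Phi(t)/t\to\infty$ as $t\to\infty$. We only use that $\Phi$ is nondecreasing. By convexity it is then strictly increasing on $\{\Phi>0\}$, and for $t>0$ we let $\Phi^{-1}(t)$ be the unique $s$ with $\Phi(s)=t$. For a measurable set $Q$ with $0<\mu(Q)<\infty$, the normalized Luxemburg norm is
\[
\|f\|_{\Phi,Q}=\inf\big\{\lambda>0:\langle\Phi(|f|/\lambda)\rangle_Q\le1\big\}.
\]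
It is monotone in $|f|$ and in $\Phi$, and it satisfies the triangle inequality. It is positive unless $f=0$ a.e.\ on $Q$, and if $0<\lambda=\|f\|_{\Phi,Q}<\infty$, then $\langle\Phi(|f|/\lambda)\rangle_Q\le1$ by monotone convergence. Solving $\Phi(1/\lambda)\mu(E\cap Q)=\mu(Q)$ gives
\begin{equation}\label{eq:indicator}
\|\mathbf 1_E\|_{\Phi,Q}=\frac1{\Phi^{-1}\big(\mu(Q)/\mu(E\cap Q)\big)}\qquad\text{if }\mu(E\cap Q)>0 .
\end{equation}
For Young functions $A,B$ the \emph{separated bump constants} of $(u,\sigma)$ are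
\[
[u,\sigma]_{A,p}=\sup_Q\|u^{1/p}\|_{A,Q}\,\sigma_Q^{1/p'},\qquad[\sigma,u]_{B,p'}=\sup_Q\|\sigma^{1/p'}\|_{B,Q}\,u_Q^{1/p},
\]
with suprema over all balls $Q\subset X$. For $A(t)=t^p$ one has $\|u^{1/p}\|_{A,Q}=u_Q^{1/p}$, and $[u,\sigma]_{A,p}$ is the unbumped quantity above. For larger $A$ the norm $\|u^{1/p}\|_{A,Q}$ is much larger than $u_Q^{1/p}$ when the mass of $u$ sits on a small part of $Q$, as \eqref{eq:indicator} shows. ``Separated'' means that only one weight is bumped at a time.

The size of the bump is measured through the \emph{complementary function} $\bar\Phi(s)=\sup_{t>0}\{st-\Phi(t)\}$, which is finite, nonnegative, nondecreasing and convex, hence continuous. For $1<q<\infty$ we write $\Phi\in B_q$ if $\int_1^\infty\Phi(t)t^{-q}\,dt/t<\infty$. The larger $A$ is, the smaller $\bar A$ is, so $\bar A\in B_{p'}$ says that $A$ grows somewhat faster than $t^p$. Lemma~\ref{lem:young} makes this precise.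

\subsection{The problem and the results}

Anderson, Cruz-Uribe and Moen \cite[Theorems 1.2 and 1.3]{ACM} proved the following for the logarithmic bumps $A(t)=t^p\log(e+t)^{p-1+\delta}$ and $B(t)=t^{p'}\log(e+t)^{p'-1+\delta}$, $\delta>0$, and any Calder\'on--Zygmund operator $T$ on an SHT: $f\mapsto T(f\sigma)$ maps $L^p(\sigma)$ to $L^{p,\infty}(u)$ with norm at most $C[u,\sigma]_{A,p}$, and to $L^p(u)$ with norm at most $C([u,\sigma]_{A,p}+[\sigma,u]_{B,p'})$, where $C=C(T,X,p,\delta)$. They conjectured that both results hold under the weaker assumption that $\bar A\in B_{p'}$ and $\bar B\in B_p$. We prove this conjecture.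

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, let $A,B$ be Young functions with $\bar A\in B_{p'}$ and $\bar B\in B_p$, let $T$ be a Calder\'on--Zygmund operator on an SHT $X$, and let $u,\sigma$ be weights. Then for all admissible $f$:
\begin{itemize}
\item[(a)] if $[u,\sigma]_{A,p}<\infty$, then
\[
\|T(f\sigma)\|_{L^{p,\infty}(u)}\le C(T,X,p,A)\,[u,\sigma]_{A,p}\,\|f\|_{L^p(\sigma)};
\]
\item[(b)] if $[u,\sigma]_{A,p}<\infty$ and $[\sigma,u]_{B,p'}<\infty$, then
\[
\|T(f\sigma)\|_{L^{p}(u)}\le C(T,X,p,A,B)\,\big([u,\sigma]_{A,p}+[\sigma,u]_{B,p'}\big)\|f\|_{L^p(\sigma)}.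
\]
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $H$ be the Hilbert transform on $\mathbb R$ and let $A,B$ be arbitrary Young functions. Statement \textup{(a)} of Theorem~\ref{thm:main} holds for $T=H$, for all weights and with a constant $C(p,A)$, if and only if $\bar A\in B_{p'}$. Statement \textup{(b)} holds for $T=H$, for all weights and with a constant $C(p,A,B)$, if and only if $\bar A\in B_{p'}$ and $\bar B\in B_p$.
\end{theorem}

Theorem~\ref{thm:main} rests on an inequality that involves no geometry. Let $(X,\mu)$ be a measure space and let $\mathcal S$ be a finite family of distinct measurable sets, called \emph{cubes}, with $0<\mu(Q)<\infty$, any two of which are nested or disjoint. We call $\mathcal S$ \emph{strongly sparse} if for every $Q\in\mathcal S$ the maximal elements of $\{Q'\in\mathcal S:Q'\subsetneq Q\}$ have total measure at most $\frac12\mu(Q)$.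

\begin{theorem}[Testing inequality]\label{thm:testing}
Let $A$ be a Young function with $\bar A\in B_{p'}$. There is $C=C(p,A)$ with the following property. If $\mathcal S$ is a finite strongly sparse family, and $u,\sigma\ge0$ are integrable on the cubes of $\mathcal S$ with $\|u^{1/p}\|_{A,Q}<\infty$ and $\|u^{1/p}\|_{A,Q}\,\sigma_Q^{1/p'}\le1$ for all $Q\in\mathcal S$, then
\begin{equation}\label{eq:testing}
\int\Big(\sum_{Q\in\mathcal S}u_Q\mathbf 1_Q\Big)^{p'}\sigma\,d\mu\le C\,u\Big(\bigcup\mathcal S\Big).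
\end{equation}
\end{theorem}

Section~\ref{sec:young} rewrites $\bar A\in B_{p'}$ in terms of $A$. Section~\ref{sec:chain} computes \eqref{eq:testing} by hand on one chain of intervals. There the condition $\bar A\in B_{p'}$ appears as exactly what is needed, and the same computation gives the necessity in Theorem~\ref{thm:converse}. Section~\ref{sec:testing} proves Theorem~\ref{thm:testing}. Section~\ref{sec:sparse} dominates $T$ pointwise by sums of averages over sparse families of dyadic cubes. In Section~\ref{sec:final}, part (a) of Theorem~\ref{thm:main} follows from \eqref{eq:testing} by duality, and part (b) follows from \eqref{eq:testing} and its dual through a two-weight testing theorem for positive dyadic operators. The letters $C,c$ denote positive constants that depend only on the data allowed in the statement at hand; they may change from line to line.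

\section{The integrability condition in terms of $A$}\label{sec:young}

Put $r=p'-1=1/(p-1)$, so that $pr=p'=1+r$.

\begin{lemma}\label{lem:young}
Let $A$ be a Young function and let $a>0$ satisfy $A(a)>0$. The following are equivalent:
\begin{itemize}
\item[(i)] $\bar A\in B_{p'}$;
\item[(ii)] $\displaystyle\int_a^\infty\Big(\frac{s^p}{A(s)}\Big)^{r}\frac{ds}s<\infty$;
\item[(iii)] $\displaystyle\int_{A(a)}^\infty\Big(\frac{A^{-1}(t)}t\Big)^{p'}dt<\infty$.
\end{itemize}
\end{lemma}

Form (ii) is easy to test. For $A(t)=t^p$ the integrand is $1/s$, so the unbumped condition is excluded. For $A(t)=t^p\log(e+t)^{p-1+\delta}$ with $\delta\ge0$ the integrand is $s^{-1}\log(e+s)^{-1-r\delta}$, so (ii) holds exactly when $\delta>0$. For a Young function comparable, for large $t$, to $t^p(\log t)^{p-1}(\log\log t)^{p-1+\delta}$, the integrand is comparable to $s^{-1}(\log s)^{-1}(\log\log s)^{-1-r\delta}$, and again (ii) holds exactly when $\delta>0$.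

\begin{proof}
All three integrands are continuous on the relevant open ranges, so the lower limits of integration, and in particular the choice of $a$, do not matter. Let $h(s)=A(s)/s$. By convexity and $A(0)=0$, the function $h$ is nondecreasing, and it tends to $\infty$. Both $A$ and $h$ are Lipschitz on compact subintervals of $[a,\infty)$, so we may integrate by parts and substitute $v=h(s)$ or $t=A(s)$ in integrals of continuous functions. The link between $A$ and $\bar A$ is
\begin{equation}\label{eq:AbarA}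
\bar A(h(s))\le A(s)\le\bar A(2h(s)).
\end{equation}
For the right inequality take $t=s$ in the supremum: $\bar A(2h(s))\ge2h(s)s-A(s)=A(s)$. For the left one, $\tau h(s)-A(\tau)\le sh(s)=A(s)$ if $\tau\le s$, and $\tau h(s)-A(\tau)=\tau(h(s)-h(\tau))\le0$ if $\tau>s$. We also note that $(s^p/A)^r=s^{p'}A^{-r}=s\,h^{-r}$, and that with $t=A(s)$ the integral in (iii) equals $\int_a^\infty s^{p'}A^{-p'}\,dA=\int_a^\infty h^{-p'}\,dA$.

(i)$\Rightarrow$(ii). Take $a$ with $2h(a)\ge1$. Since $\bar A$ is nondecreasing, $\int_v^{2v}\bar A(\tau)\tau^{-p'}\,d\tau/\tau\ge(2v)^{-p'}\bar A(v)\ln2$, so (i) gives $\bar A(v)\le Cv^{p'}$ for $v\ge1$. By \eqref{eq:AbarA}, $S\,h(S)=A(S)\le Ch(S)^{p'}$, that is, $S\,h(S)^{-r}\le C$ for $S\ge a$. Substituting $v=2h(s)$ and using \eqref{eq:AbarA} again,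
\[
\infty>\int_{2h(a)}^\infty\bar A(v)v^{-p'}\frac{dv}v\ge2^{-p'}\int_a^\infty A\,h^{-p'}\frac{dh}h=2^{-p'}\int_a^\infty s\,h^{-r-1}\,dh .
\]
Integration by parts gives, uniformly in $S$,
\[
\int_a^S\Big(\frac{s^p}{A}\Big)^r\frac{ds}s=\int_a^Sh^{-r}\,ds\le S\,h(S)^{-r}+r\int_a^Ss\,h^{-r-1}\,dh\le C .
\]

(ii)$\Rightarrow$(iii). Since $A^{-p'}dA=-\frac1r\,d(A^{-r})$,
\[
\int_a^Ss^{p'}A^{-p'}\,dA=-\frac1r\Big[s^{p'}A^{-r}\Big]_a^S+\frac{p'}r\int_a^Ss^{p'}A^{-r}\frac{ds}s\le\frac{a^{p'}A(a)^{-r}}r+\frac{p'}r\int_a^\infty\Big(\frac{s^p}{A}\Big)^r\frac{ds}s .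
\]

(iii)$\Rightarrow$(i). We have $0\le dh/h=dA/A-ds/s\le dA/A$. With $v=h(s)$ and the left half of \eqref{eq:AbarA},
\[
\int_{h(a)}^\infty\bar A(v)v^{-p'}\frac{dv}v=\int_a^\infty\bar A(h)\,h^{-p'}\frac{dh}h\le\int_a^\infty A\,h^{-p'}\frac{dA}A=\int_a^\infty h^{-p'}\,dA<\infty.\qedhere
\]
\end{proof}

\section{One chain of intervals, and necessity}\label{sec:chain}

\begin{example}\label{ex:chain}
On $\mathbb R$ let $Q_k=[0,2^k)$ for $0\le k\le n$, $Q_{-1}=\emptyset$, and $u=\mathbf 1_{[0,1)}$. The family $\mathcal S=\{Q_0,\dots,Q_n\}$ is strongly sparse, $u(\bigcup\mathcal S)=1$ and $u_{Q_k}=2^{-k}$. With $a=A^{-1}$, formula \eqref{eq:indicator} gives $\|u^{1/p}\|_{A,Q_k}=1/a(2^k)$, so the hypothesis of Theorem~\ref{thm:testing} reads $\sigma(Q_k)\le2^ka(2^k)^{p'}$. On $Q_k\setminus Q_{k-1}$ the function $\sum_Qu_Q\mathbf 1_Q$ lies between $2^{-k}$ and $2^{1-k}$. Hence the left side of \eqref{eq:testing} is at most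
\[
\sum_{k=0}^n2^{(1-k)p'}\sigma(Q_k)\le2^{p'}\sum_{k=0}^n2^k\psi(2^k),\qquad\psi(t)=\Big(\frac{a(t)}t\Big)^{p'} .
\]
Conversely, $\sigma=a(2^k)^{p'}$ on $Q_k\setminus Q_{k-1}$ satisfies the hypothesis because $a$ is increasing, and for this $\sigma$ the left side is at least $\frac12\sum_{k=0}^n2^k\psi(2^k)$. The function $\psi$ is nonincreasing because $A(s)/s$ is nondecreasing, so $\sum_k2^k\psi(2^k)$ converges exactly when $\int_1^\infty\psi\,dt$ does. Thus \eqref{eq:testing} holds on these chains with a constant independent of $n$ if and only if condition (iii) of Lemma~\ref{lem:young} holds.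
\end{example}

The example suggests the conjecture: if a single chain is the worst configuration, then $\bar A\in B_{p'}$ is the right condition. It also transfers to the Hilbert transform, because the kernel has a sign on one side of the interval that carries $u$. Three adjustments are needed. The function $u$ must be positive, so we add a small constant; to control that constant we make $\sigma$ bounded; and to control the second bump we want $A^{-1}(t)\le t^{1/p}$, which we obtain by adding $t^p$ to $A$.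

\begin{proposition}\label{prop:necessity}
Let $A,B$ be Young functions with $\bar A\notin B_{p'}$, and let $b>0$ satisfy $B(b)=1$. For every $\varepsilon\in(0,\frac14)$ there are weights $u,\sigma$ on $\mathbb R$ with $[u,\sigma]_{A,p}\le3$ and $[\sigma,u]_{B,p'}\le3/b$, and a nonzero admissible $f$, such that $\|H(f\sigma)\|_{L^{p,\infty}(u)}\ge\mathcal N_\varepsilon\|f\|_{L^p(\sigma)}$, where $\mathcal N_\varepsilon\to\infty$ as $\varepsilon\to0$.
\end{proposition}

\begin{proof}
Let $A_1(t)=A(t)+t^p$. This is a Young function, and $\|\cdot\|_{A,Q}\le\|\cdot\|_{A_1,Q}$. Condition (ii) of Lemma~\ref{lem:young} fails for $A$, and we claim that it fails for $A_1$. If $A(s)\ge s^p$ for all large $s$, then $A_1\le2A$ there, and the claim follows. Otherwise there are arbitrarily large $S$ with $A(S)<S^p$. On $[S/2,S]$ we have $A(s)\le A(S)<S^p\le2^ps^p$, so $(s^p/A_1)^r\ge(1+2^p)^{-r}$, and the interval contributes at least $(1+2^p)^{-r}\ln2$ to the integral; infinitely many of these intervals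 can be chosen disjoint. Let $a=A_1^{-1}$. It is a concave increasing bijection of $[0,\infty)$, so $a(2t)\le2a(t)$, and $a(t)\le t^{1/p}$ because $A_1(s)\ge s^p$. By Lemma~\ref{lem:young},
\begin{equation}\label{eq:diverge}
\int_2^\infty\Big(\frac{a(t)}t\Big)^{p'}dt=\infty .
\end{equation}
Set
\[
\sigma(x)=a\big(\min(|x|,1)/\varepsilon\big)^{p'},\qquad u=\mathbf 1_{[0,\varepsilon]}+\tau,
\]
where $\tau>0$ is so small that $\tau^{1/p}a(1/\varepsilon)\le\min(1,a(1))$. Note that $\sigma^{1/p'}\le a(1/\varepsilon)$ everywhere.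

Let $Q$ be an interval, $Q_\varepsilon=Q\cap[0,\varepsilon]$ and $\beta=\max(|Q|/\varepsilon,1)$. If $|Q_\varepsilon|>0$, then $|Q|/|Q_\varepsilon|\ge\beta$ and $Q\subset[-|Q|,|Q|+\varepsilon]$, so that
\begin{equation}\label{eq:sigmaonQ}
\sigma^{1/p'}\le a(|Q|/\varepsilon+1)\le a(2\beta)\le2a(\beta)\quad\text{on }Q.
\end{equation}

\emph{First bump.} Since $u^{1/p}\le\mathbf 1_{[0,\varepsilon]}+\tau^{1/p}$, formula \eqref{eq:indicator} gives $\|u^{1/p}\|_{A_1,Q}\le\|\mathbf 1_{[0,\varepsilon]}\|_{A_1,Q}+\tau^{1/p}/a(1)$. The second term times $\sigma_Q^{1/p'}$ is at most $1$ by the choice of $\tau$. The first term vanishes if $|Q_\varepsilon|=0$; otherwise it equals $1/a(|Q|/|Q_\varepsilon|)\le1/a(\beta)$, and by \eqref{eq:sigmaonQ} its product with $\sigma_Q^{1/p'}$ is at most $2$. Hence $[u,\sigma]_{A,p}\le[u,\sigma]_{A_1,p}\le3$.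

\emph{Second bump.} Since $B(b)=1$, we have $\|v\|_{B,Q}\le b^{-1}\sup_Q|v|$, so
\[
\|\sigma^{1/p'}\|_{B,Q}\,u_Q^{1/p}\le b^{-1}\sup_Q\sigma^{1/p'}\Big(\tau^{1/p}+(|Q_\varepsilon|/|Q|)^{1/p}\Big).
\]
The part with $\tau$ is at most $1/b$. The other part vanishes if $|Q_\varepsilon|=0$, and otherwise it is at most $b^{-1}\cdot2a(\beta)\beta^{-1/p}\le2/b$. Hence $[\sigma,u]_{B,p'}\le3/b$.

\emph{Lower bound.} Let $f(y)=y^{-p'/p}\mathbf 1_{(2\varepsilon,1)}(y)$, which is admissible. Since $p'/p+1=p'$,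
\[
I:=\int_{2\varepsilon}^1y^{-p'}\sigma(y)\,dy=\|f\|_{L^p(\sigma)}^p=\int f\sigma\,\frac{dy}y=\varepsilon^{1-p'}\int_2^{1/\varepsilon}\Big(\frac{a(t)}t\Big)^{p'}dt .
\]
For $x\in[0,\varepsilon]$ and $y>2\varepsilon$ we have $0<y-x\le y$, so $|H(f\sigma)(x)|=\frac1\pi\int\frac{f\sigma}{y-x}\,dy\ge I/\pi$ for a.e.\ such $x$. As $u([0,\varepsilon])\ge\varepsilon$, we get $\|H(f\sigma)\|_{L^{p,\infty}(u)}\ge\frac I\pi\varepsilon^{1/p}=\mathcal N_\varepsilon I^{1/p}$ with
\[
\mathcal N_\varepsilon=\frac1\pi\,\varepsilon^{1/p}I^{1/p'}=\frac1\pi\Big(\int_2^{1/\varepsilon}\Big(\frac{a(t)}t\Big)^{p'}dt\Big)^{1/p'};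
\]
the powers of $\varepsilon$ cancel because $\frac1p+\frac{1-p'}{p'}=0$. By \eqref{eq:diverge}, $\mathcal N_\varepsilon\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Sufficiency is Theorem~\ref{thm:main} for $T=H$, proved in Section~\ref{sec:final}. If $\bar A\notin B_{p'}$, then (a) would give $\mathcal N_\varepsilon\le3C(p,A)$ in Proposition~\ref{prop:necessity}, and (b) would give $\mathcal N_\varepsilon\le C(p,A,B)(3+3/b)$. So both fail, the second one for every $B$.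

It remains to show that (b) forces $\bar B\in B_p$, and this follows by duality. Suppose that $\|H(f\sigma)\|_{L^p(u)}\le\mathcal N\|f\|_{L^p(\sigma)}$ for all admissible $f$. Let $g\in L^{p'}(u)$ be such that $gu$ is bounded with bounded support, and put $\phi=H(gu)\in L^2$. Let $E_n=\{|x|\le n,\ |\phi|\le n,\ \sigma\le n\}$ and $f_n=\overline{\operatorname{sgn}\phi}\,|\phi|^{p'-1}\mathbf 1_{E_n}$. Then $f_n$ is admissible and $|f_n|^p=|\phi|^{p'}\mathbf 1_{E_n}$. By the antisymmetry $\int(H\phi_1)\phi_2=-\int\phi_1H\phi_2$ on $L^2$ and H\"older's inequality,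
\[
\int_{E_n}|\phi|^{p'}\sigma=\int H(gu)f_n\sigma=-\int H(f_n\sigma)\,gu\le\mathcal N\Big(\int_{E_n}|\phi|^{p'}\sigma\Big)^{1/p}\|g\|_{L^{p'}(u)}.
\]
The integral over $E_n$ is finite, so we may divide by its $1/p$-th power. Since $E_n$ increases to a set of full measure, $\|H(gu)\|_{L^{p'}(\sigma)}\le\mathcal N\|g\|_{L^{p'}(u)}$. Interchanging $u$ and $\sigma$ together with $(p,A)$ and $(p',B)$ leaves the sum of the two bump constants unchanged. Hence (b) for the triple $(p,A,B)$ implies (b) for the triple $(p',B,A)$. If $\bar B\notin B_p$, the latter fails by the first paragraph applied to $(p',B,A)$, and so (b) fails for $(p,A,B)$.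
\end{proof}

\section{The testing inequality}\label{sec:testing}

In this section we prove Theorem~\ref{thm:testing}. We write $q=p'=1+r$, and constants depend only on $p$ and $A$.

\subsection{Generations and reductions}

Let $\mathcal T$ be a finite family of sets, any two nested or disjoint. Its $n$-th \emph{generation} $\mathcal C_n$ consists of the members that are strictly contained in exactly $n$ members of $\mathcal T$. Each $\mathcal C_n$ is a disjoint family, its union $O_n$ equals $\{\sum_{Q\in\mathcal T}\mathbf 1_Q\ge n+1\}$, and the members of $\mathcal C_{n+1}$ inside $R\in\mathcal C_n$ are the maximal members of $\mathcal T$ strictly inside $R$. If $\mathcal T$ is strongly sparse, induction gives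
\begin{equation}\label{eq:gen}
\mu(Q\cap O_n)\le2^{-(n-i)}\mu(Q)\qquad(Q\in\mathcal C_i,\ i\le n).
\end{equation}
A subfamily $\mathcal T$ of a strongly sparse family $\mathcal S$ is strongly sparse: a member of $\mathcal T$ strictly inside $Q$ lies in a maximal member of $\mathcal S$ strictly inside $Q$.

Cubes with $u_Q=0$ contribute nothing to \eqref{eq:testing}, and we discard them. Both sides of \eqref{eq:testing} are sums over the maximal cubes of $\mathcal S$, so we assume that $\mathcal S$ has a single maximal cube $P$, and we must bound the left side by $Cu(P)$.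

\subsection{What the bump condition says about the levels of $u$}

For $Q\in\mathcal S$ put
\[
\lambda_Q=\|u^{1/p}\|_{A,Q}\in(0,\infty),\qquad\beta_Q=\frac{u_Q}{\lambda_Q^p},\qquad D_Q=u_Q^r\sigma_Q .
\]
The hypothesis is $\sigma_Q\le\lambda_Q^{-p'}=\lambda_Q^{-pr}$, so
\begin{equation}\label{eq:D}
u_Q^q\,\sigma(Q)=u(Q)D_Q,\qquad D_Q\le\beta_Q^r .
\end{equation}
Thus $D_Q$ is the cost of the single cube $Q$ in \eqref{eq:testing}, per unit of $u$-mass, and $\beta_Q$ is the ratio of the plain average to the bumped one. A cube with small $\beta_Q$ is cheap. We show now that on a cube where $\beta_Q$ is not small, $u$ has most of its mass on a few dyadic levels, counted relative to $u_Q$.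

For measurable $E\subset P$ with $u(E)>0$, let $\nu_E=\mathbf 1_Eu\,d\mu/u(E)$, a probability measure, and write $\mathbb E_E$ for the expectation with respect to it. Let $\varphi(t)=A(t^{1/p})/t$ for $t>0$. Since $\langle A(u^{1/p}/\lambda_Q)\rangle_Q\le1$,
\begin{equation}\label{eq:phi}
\mathbb E_Q\big[\varphi(u/\lambda_Q^p)\big]=\frac{\lambda_Q^p}{u(Q)}\int_{Q\cap\{u>0\}}A(u^{1/p}/\lambda_Q)\,d\mu\le\frac1{\beta_Q}.
\end{equation}
The function $\varphi$ need not be monotone, but $A(\tau^{1/p}s)\ge\tau^{1/p}A(s)$ for $\tau\ge1$ by convexity, so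
\begin{equation}\label{eq:almost}
\varphi(\tau t)\ge\tau^{-1/p'}\varphi(t)\qquad(\tau\ge1).
\end{equation}
This allows us to discretize. Fix an integer $k_0\ge1$ with $A(2^{(k_0-1)/p})>0$, and put $w(k)=\varphi(2^k)$ for integers $k\ge k_0$ and $w(k)=0$ for $k<k_0$. By \eqref{eq:almost}, $w(k)\ge\frac12\varphi(t)$ for $t\in[2^{k-1},2^k]$, $k\ge k_0$. With $t=s^p$ and Lemma~\ref{lem:young}(ii),
\begin{equation}\label{eq:Sigma}
\Sigma_0:=\sum_{k\ge k_0}w(k)^{-r}\le C\int_{2^{k_0-1}}^\infty\varphi(t)^{-r}\frac{dt}t=Cp\int_{2^{(k_0-1)/p}}^\infty\Big(\frac{s^p}{A(s)}\Big)^r\frac{ds}s<\infty .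
\end{equation}
This is the only form in which $\bar A\in B_{p'}$ is used. In particular $w(k)\ge\Sigma_0^{-1/r}$ for $k\ge k_0$, and \eqref{eq:almost} gives $\varphi\ge c$ on $[2^{k_0},\infty)$. So $t\le2^{k_0}+c^{-1}A(t^{1/p})$ for all $t\ge0$, and averaging this with $t=u/\lambda_Q^p$ gives
\begin{equation}\label{eq:C0}
\beta_Q\le C_0:=2^{k_0}+c^{-1},\qquad D_Q\le C_0^r .
\end{equation}

\begin{remark}
The first bound in \eqref{eq:C0} says that $u_Q^{1/p}\le C\|u^{1/p}\|_{A,Q}$, and it does not involve $\sigma$. Together with its analogue for $B$, it shows that both separated constants are at most $C\sup_Q\|u^{1/p}\|_{A,Q}\|\sigma^{1/p'}\|_{B,Q}$, the constant in which both weights are bumped at once.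
\end{remark}

Let $m_Q\in\mathbb Z$ satisfy $2^{-m_Q}\le\beta_Q<2^{1-m_Q}$. By \eqref{eq:C0}, $m_Q\ge-M_0$ for a constant $M_0\ge0$. Define the \emph{level} of a point, the level of a cube, and the relative level by
\[
\xi=\lfloor\log_2u\rfloor\ \text{ on }\{0<u<\infty\},\qquad v_Q=\lfloor\log_2u_Q\rfloor,\qquad\xi_Q=\xi-v_Q .
\]
The function $\xi$ is defined $\nu_E$-a.e.\ for every $E$. We have $u/u_Q\in(2^{\xi_Q-1},2^{\xi_Q+1})$, hence $u/\lambda_Q^p=\beta_Qu/u_Q\in(2^k,2^{k+3})$ with $k=\xi_Q-1-m_Q$. By \eqref{eq:almost}, $w(k)\le8\varphi(u/\lambda_Q^p)$, and \eqref{eq:phi} controls the upper tail of $\xi_Q$: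
\begin{equation}\label{eq:upper}
\mathbb E_Q\big[w(\xi_Q-1-m_Q)\big]\le8\cdot2^{m_Q}.
\end{equation}
The lower tail needs no hypothesis: for $k\ge1$,
\begin{equation}\label{eq:lower}
\nu_Q(\xi_Q\le-k)\le\nu_Q(u<2^{1-k}u_Q)\le\frac{2^{1-k}u_Q\,\mu(Q)}{u(Q)}=2^{1-k}.
\end{equation}
For integers $m\ge-M_0$ define the set of \emph{typical levels}
\[
Z_m=\{y\in\mathbb Z:\ y\ge-3,\ w(y-1-m)\le32\cdot2^m\}.
\]
By \eqref{eq:lower} with $k=4$, \eqref{eq:upper} and Markov's inequality, $\nu_Q(\xi_Q\in Z_{m_Q})\ge1-\frac18-\frac14\ge\frac12$. The set $Z_m$ has at most $(m+k_0+4)_+$ elements with $y-1-m<k_0$, so by \eqref{eq:Sigma}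
\begin{equation}\label{eq:Zm}
\sum_{m\ge-M_0}2^{-rm}\#Z_m\le C+\sum_{k\ge k_0}\ \sum_{m:\,2^m\ge w(k)/32}2^{-rm}\le C+C\sum_{k\ge k_0}w(k)^{-r}\le C .
\end{equation}
This is the balance behind the whole proof: a cube with $m_Q=m$ costs about $2^{-rm}$ at most, it has $\#Z_m$ typical levels, and the products are summable.

Below, cubes are sorted by a cost $2^{-j}$ that is only known to be at most $\beta_Q^r$, and levels are measured relative to a larger cube $F$ with $u_Q\approx2^{-\ell}u_F$. So for $j\in\mathbb Z$ and $\ell\ge0$ we put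
\[
J(j)=\Big\{m\in\mathbb Z:-M_0\le m\le\frac{j+1}r+1\Big\},\qquad W_j^\ell=\bigcup_{m\in J(j)}\{y-\ell,\ y-\ell+1:\ y\in Z_m\}.
\]

\begin{lemma}\label{lem:levels}
\begin{itemize}
\item[(a)] $\sum_{j\in\mathbb Z}2^{-j}\#W_j^\ell\le C$ for all $\ell\ge0$.
\item[(b)] If $Q\in\mathcal S$ and $\beta_Q^r>2^{-j-1}$, then $m_Q\in J(j)$.
\item[(c)] If, in addition, $F\in\mathcal S$ and $2^{-\ell}u_F\le u_Q<2^{1-\ell}u_F$, then $\nu_Q(\xi-v_F\in W_j^\ell)\ge\frac12$.
\end{itemize}
\end{lemma}

\begin{proof}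
(a) If $m\in J(j)$, then $j\ge r(m-1)-1$. So the sum is at most $2\sum_m\#Z_m\sum_{j\ge r(m-1)-1}2^{-j}\le C\sum_m2^{-rm}\#Z_m$, and \eqref{eq:Zm} applies. (b) We have $2^{1-m_Q}>\beta_Q>2^{-(j+1)/r}$. (c) Here $\log_2u_Q-\log_2u_F\in[-\ell,1-\ell)$, so $v_Q-v_F\in\{-\ell,1-\ell\}$. Since $\xi-v_F=\xi_Q+(v_Q-v_F)$ and $m_Q\in J(j)$, the event $\{\xi_Q\in Z_{m_Q}\}$ is contained in $\{\xi-v_F\in W_j^\ell\}$.
\end{proof}

\subsection{Principal cubes and counting}\label{ssec:principal}

Define $\mathcal F\subset\mathcal S$ in rounds: $P\in\mathcal F$, and the \emph{children} of $F\in\mathcal F$ are the maximal $Q\in\mathcal S$ with $Q\subsetneq F$ and $u_Q\ge2u_F$. The cubes of one round are disjoint, and each lies strictly inside a cube of the previous round. Hence the principal cubes that contain a given point form a chain in which each is a child of the previous one, and along the chain $u_F$ at least doubles. Let $\pi(Q)$ be the minimal $F\in\mathcal F$ containing $Q$, and $\mathcal T(F)=\{Q\in\mathcal S:\pi(Q)=F\}$.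 If $Q\in\mathcal T(F)$, then $u_Q<2u_F$, since otherwise $Q$ would lie in a child of $F$. Moreover,
\begin{equation}\label{eq:O}
F'\in\mathcal F,\ F'\subsetneq F,\ Q\in\mathcal T(F)\quad\Longrightarrow\quad F'\subsetneq Q\ \text{ or }\ F'\cap Q=\emptyset,
\end{equation}
because $F'\supseteq Q$ would contradict $\pi(Q)=F$.

The sum $\sum_Fu(F)$ is not bounded by $Cu(P)$ in general: in Example~\ref{ex:chain} every $Q_k$ is principal and $u(Q_k)=u(P)$. But there $\xi=0$ and $v_{Q_k}=-k$, so the cubes see the mass at different relative levels $\xi-v_{Q_k}=k$. This is true in general, and it is our substitute for the missing bound.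

\begin{lemma}[Counting]\label{lem:count}
For every finite $Z\subset\mathbb Z$,\quad $\sum_{F\in\mathcal F}u(F)\,\nu_F(\xi-v_F\in Z)\le\#Z\cdot u(P)$.
\end{lemma}

\begin{proof}
The left side equals $\int_Pu(x)\,\#\{F\ni x:\xi(x)-v_F\in Z\}\,d\mu(x)$. Along the chain of $F\ni x$ the integers $v_F$ strictly increase, so each element of $Z$ is attained at most once.
\end{proof}

\begin{lemma}\label{lem:principal}
$\sum_{F\in\mathcal F}u_F^q\,\sigma(F)\le C\,u(P)$.
\end{lemma}

\begin{proof}
By \eqref{eq:D} the sum equals $\sum_Fu(F)D_F$. Let $\mathcal F_j=\{F:2^{-j-1}<D_F\le2^{-j}\}$. For $F\in\mathcal F_j$ we have $\beta_F^r>2^{-j-1}$, so Lemma~\ref{lem:levels}(c) with $Q=F$, $\ell=0$ gives $\nu_F(\xi-v_F\in W_j^0)\ge\frac12$. By Lemma~\ref{lem:count},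
\begin{equation}\label{eq:Fj}
\sum_{F\in\mathcal F_j}u(F)\le2\,\#W_j^0\;u(P).
\end{equation}
Multiply by $2^{-j}$, sum over $j$, and use Lemma~\ref{lem:levels}(a).
\end{proof}

If every cube of $\mathcal S$ is principal, as in Example~\ref{ex:chain}, then at each point $\sum_Fu_F\mathbf 1_F$ is at most twice its largest term, and Lemma~\ref{lem:principal} proves the theorem. The remaining work concerns the cubes between the principal ones.

\subsection{Reduction to a decay estimate}

For $\ell\ge0$ let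
\[
\mathcal T_\ell(F)=\{Q\in\mathcal T(F):2^{-\ell}u_F\le u_Q<2^{1-\ell}u_F\},\qquad N_{F,\ell}=\sum_{Q\in\mathcal T_\ell(F)}\mathbf 1_Q .
\]
These families partition $\mathcal T(F)$, and $\sum_{Q\in\mathcal S}u_Q\mathbf 1_Q\le\sum_{\ell\ge0}2^{1-\ell}\sum_Fu_FN_{F,\ell}$. By Minkowski's inequality in $L^q(\sigma)$ and $\sum_\ell2^{-\ell}(1+\ell)^2<\infty$, it suffices to prove
\begin{equation}\label{eq:goal}
\Big\|\sum_Fu_FN_{F,\ell}\Big\|_{L^q(\sigma)}^q\le C(1+\ell)^{2q}u(P).
\end{equation}
The geometric growth of $u_F$ along chains decouples the different $F$, at the price of squaring the counting functions.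

\begin{lemma}\label{lem:decouple}
Let $(a_k)$, $(N_k)$ be finite sequences with $a_{k+1}\ge2a_k>0$ and $N_k\in\{0,1,2,\dots\}$. Then $\big(\sum_ka_kN_k\big)^q\le C\sum_ka_k^qN_k^{2q}$.
\end{lemma}

\begin{proof}
We may assume that some $N_k\ge1$; let $k^*$ be the last such index, and let $k\le k^*$, $s=k^*-k$. If $N_k\le2^{s/2}$, then $a_kN_k\le2^{-s}a_{k^*}2^{s/2}\le2^{-s/2}a_{k^*}N_{k^*}^2$. Otherwise $a_kN_k=a_kN_k^2/N_k\le2^{-s/2}a_kN_k^2$. Hence $\sum_ka_kN_k\le C\max_ka_kN_k^2$.
\end{proof}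

Let $\mathcal C_n^\ell(F)$ be the $n$-th generation of $\mathcal T_\ell(F)$ and $O_n^\ell(F)=\{N_{F,\ell}\ge n+1\}$ its union; we drop $\ell$ and $F$ when they are fixed. By \eqref{eq:gen}, $\mu(O_n)\le2^{-n}\mu(F)$. For an integer $N\ge0$ we have $N^{2q}=2q\int_0^Nt^{2q-1}dt\le2q\sum_{0\le n<N}(n+1)^{2q-1}$. Applying Lemma~\ref{lem:decouple} at each point, along the chain of $F\ni x$, we get
\begin{equation}\label{eq:layers}
\Big\|\sum_Fu_FN_{F,\ell}\Big\|_{L^q(\sigma)}^q\le C\sum_{n\ge0}(n+1)^{2q-1}\sum_Fu_F^q\,\sigma\big(O_n^\ell(F)\big).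
\end{equation}

\begin{proposition}[Decay]\label{prop:decay}
If $n\ge\max(32,8q\ell)$, then $\sum_Fu_F^q\,\sigma\big(O^\ell_n(F)\big)\le C2^{-n/8}u(P)$.
\end{proposition}

This implies \eqref{eq:goal}, and with it Theorem~\ref{thm:testing}. Indeed, in \eqref{eq:layers} the terms with $n<\max(32,8q\ell)$ are bounded through $\sigma(O_n)\le\sigma(F)$ and Lemma~\ref{lem:principal}, and contribute at most $C(1+\ell)^{2q}u(P)$; the other terms contribute at most $Cu(P)$.

To see the difficulty in Proposition~\ref{prop:decay}, note that by \eqref{eq:C0}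
\begin{equation}\label{eq:sigmaR}
\sigma(R)=D_Ru_R^{-r}\mu(R)\le C_0^r2^{\ell r}u_F^{-r}\mu(R)\qquad(R\in\mathcal T_\ell(F)).
\end{equation}
Summing over $R\in\mathcal C_n$ gives $u_F^q\sigma(O_n)\le C_0^r2^{\ell r-n}u(F)$. This decays in $n$ but cannot be summed over $F$, while the bound $u_F^q\sigma(O_n)\le D_Fu(F)$ can be summed over $F$ but does not decay. Taking the smaller of the two and using \eqref{eq:Fj} gives
\[
\sum_Fu_F^q\sigma(O_n)\le2u(P)\sum_j\min\{2^{-j},C_0^r2^{\ell r-n}\}\,\#W_j^0 .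
\]
For $A(t)=t^p\log(e+t)^{p-1+\delta}$ this suffices: $w(k)\ge ck^{p-1+\delta}$ for $k\ge k_0$, so $\#Z_m\le C2^{m/(p-1+\delta)}$ and $\#W_j^0\le C2^{j/(1+r\delta)}$, and the series decays geometrically in $n$. For general $A$, Lemma~\ref{lem:levels}(a) shows only that the series tends to $0$. It gives no rate, and \eqref{eq:layers} needs one.

The remedy is to sort by the cost of cubes $Q$ in an intermediate generation of $\mathcal T_\ell(F)$, not by the cost of $F$. These $Q$ have typical levels $W_j^\ell$. If $F$ itself carries a non-negligible share of its mass on those levels, counting applies to $F$. If it does not, then the distribution of $\xi$ on $Q$ differs much from that on $F$, and we need a quantity that limits how often this can happen. Entropy is such a quantity.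

\subsection{Entropy of the level function}

For measurable $E\subset P$ with $u(E)>0$, let $\mathsf p_E(y)=\nu_E(\xi=y)$, $y\in\mathbb Z$, be the law of $\xi$ under $\nu_E$. Its \emph{Shannon entropy} and, for $E'\subset E$ with $u(E')>0$, the \emph{relative entropy} are
\[
\mathcal H(E)=\sum_y\mathsf p_E(y)\log_2\frac1{\mathsf p_E(y)}\in[0,\infty],\qquad\mathrm{KL}(E'\|E)=\sum_y\mathsf p_{E'}(y)\log_2\frac{\mathsf p_{E'}(y)}{\mathsf p_E(y)},
\]
where terms with vanishing first factor are omitted. The second series converges absolutely. Indeed, $u(E')\mathsf p_{E'}\le u(E)\mathsf p_E$ bounds the positive terms by $\mathsf p_{E'}(y)\log_2(u(E)/u(E'))$, and the negative terms have size $\mathsf p_E(y)\,t\log_2(1/t)\le\mathsf p_E(y)$ with $t=\mathsf p_{E'}(y)/\mathsf p_E(y)<1$. We need three standard facts.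

\emph{Gibbs' inequality.} If $\mathsf p$ is a probability on $\mathbb Z$ and $\omega>0$ satisfies $\sum\omega\le1$, then $\sum\mathsf p\log_2(1/\mathsf p)\le\sum\mathsf p\log_2(1/\omega)$. This follows by summing $\mathsf p\ln(1/\mathsf p)\le\mathsf p\ln(1/\omega)+\omega-\mathsf p$, which is $\ln t\le t-1$ with $t=\omega/\mathsf p$.

\emph{Log-sum inequality.} For $Z\subset\mathbb Z$ with $a=\mathsf p_{E'}(Z)>0$ and $b=\mathsf p_E(Z)$, Jensen's inequality for the convex function $t\log_2t$ gives $\sum_{y\in Z}\mathsf p_{E'}\log_2(\mathsf p_{E'}/\mathsf p_E)\ge a\log_2(a/b)$. With $Z=\mathbb Z$ this shows $\mathrm{KL}(E'\|E)\ge0$. If $b<1$, we apply it to $Z$ and to its complement, and use that a two-point law has entropy at most $1$: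
\begin{equation}\label{eq:logsum}
\mathrm{KL}(E'\|E)\ge a\log_2\frac ab+(1-a)\log_2\frac{1-a}{1-b}\ge a\log_2\frac1b-1 .
\end{equation}

\emph{Chain rule.} If $E=\bigsqcup_kE_k$ is a finite measurable partition and $u(E)>0$, then in $[0,\infty]$
\begin{equation}\label{eq:chain}
u(E)\mathcal H(E)=\sum_{k:\,u(E_k)>0}u(E_k)\big(\mathcal H(E_k)+\mathrm{KL}(E_k\|E)\big).
\end{equation}
Indeed, $u(E)\mathsf p_E=\sum_ku(E_k)\mathsf p_{E_k}$, so $u(E)\mathcal H(E)=\sum_ku(E_k)\sum_y\mathsf p_{E_k}(y)\log_2(1/\mathsf p_E(y))$ with nonnegative terms, and each inner sum splits as $\mathcal H(E_k)+\mathrm{KL}(E_k\|E)$ because the relative entropy converges absolutely.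

\begin{example}
Suppose that $\xi$ is uniformly distributed on $2^s$ values under $\nu_E$, so $\mathcal H(E)=s$. Split $E$ into $E_1,E_2$, each carrying half of the values. Then $\mathrm{KL}(E_k\|E)=1$ and $\mathcal H(E_k)=s-1$. Repeat inside each piece. Every round adds $u(E)$ to the sum of $u(\text{piece})\,\mathrm{KL}(\text{piece}\|\text{parent})$. After $s$ rounds $\xi$ is constant on each piece, and every further relative entropy is $0$. The total is $s\,u(E)=u(E)\mathcal H(E)$: each act of sorting mass by its level uses up entropy, and only $\mathcal H(E)$ is available.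
\end{example}

The next lemma is the general form of this bookkeeping.

\begin{lemma}[Packing of relative entropy]\label{lem:packing}
Let $\mathcal E$ be a finite family of measurable subsets of $P$, any two nested or disjoint. For each $F\in\mathcal E$ let $\mathcal R(F)$ be a nonempty finite family of pairwise disjoint measurable sets $Q\subsetneq F$ with $u(Q)>0$. Assume that every $F'\in\mathcal E$ with $F'\subsetneq F$ lies in a member of $\mathcal R(F)$ or is disjoint from all of them. Then for measurable $E\subset P$ with $u(E)>0$,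
\[
S(E):=\sum_{F\in\mathcal E,\,F\subset E}\ \sum_{Q\in\mathcal R(F)}u(Q)\,\mathrm{KL}(Q\|F)\le u(E)\mathcal H(E).
\]
\end{lemma}

\begin{proof}
Every $F\in\mathcal E$ has $u(F)>0$, so $S(E)=0$ if $u(E)=0$. For $u(E)>0$ we induct on the number of $F\in\mathcal E$ with $F\subset E$; if it is $0$, then $S(E)=0$. Let $F_1,\dots,F_s$ be the maximal such sets. They are disjoint, and $S(E)=\sum_\alpha S(F_\alpha)$. Fix $F=F_\alpha$, let $\mathcal R(F)=\{Q_k\}$ and $E'=F\setminus\bigcup_kQ_k$. Each $F'\in\mathcal E$ with $F'\subsetneq F$ lies in exactly one of the sets $Q_k$, $E'$, and none of these sets contains $F$. So the inductive hypothesis applies to them, and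
\[
S(F)=\sum_ku(Q_k)\mathrm{KL}(Q_k\|F)+\sum_kS(Q_k)+S(E')\le\sum_ku(Q_k)\big(\mathrm{KL}(Q_k\|F)+\mathcal H(Q_k)\big)+u(E')\mathcal H(E'),
\]
where the last term is omitted if $u(E')=0$. By \eqref{eq:chain} and $\mathrm{KL}\ge0$, the right side is at most $u(F)\mathcal H(F)$. Finally $\sum_\alpha u(F_\alpha)\mathcal H(F_\alpha)\le u(E)\mathcal H(E)$, by \eqref{eq:chain} for the partition of $E$ into the $F_\alpha$ and the rest.
\end{proof}

The bump condition bounds the available entropy. A law on $N$ points has entropy at most $\log_2N$, and $\#W_j^\ell\le C2^j$, so one expects a bound linear in $j$. The tail estimates give it.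

\begin{lemma}\label{lem:entropy}
If $Q\in\mathcal S$ and $m_Q\in J(j)$, then $\mathcal H(Q)\le C(1+|j|)$.
\end{lemma}

\begin{proof}
Entropy is unchanged by a shift of $\mathbb Z$, so $\mathcal H(Q)$ is the entropy of the law of $\xi_Q$ under $\nu_Q$. Let $m=m_Q$ and define
\[
\omega(y)=\begin{cases}\frac13\,2^{y},&y\le-1,\\ \frac13\,(m+k_0+1)^{-1},&0\le y\le m+k_0,\\ \frac13\,\Sigma_0^{-1}w(y-1-m)^{-r},&y\ge0,\ y>m+k_0.\end{cases}
\]
Each range has total $\omega$-mass at most $\frac13$ (the middle one may be empty). For all $y$,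
\[
\log_2\frac1{\omega(y)}\le\log_23+|\log_2\Sigma_0|+(-y)_++\log_2(2+|m|+k_0)+r\log_2\big(1+w(y-1-m)\big).
\]
By \eqref{eq:lower}, $\mathbb E_Q[(-\xi_Q)_+]=\sum_{k\ge1}\nu_Q(\xi_Q\le-k)\le2$. By Jensen's inequality and \eqref{eq:upper}, the expectation of the last term is at most $r\log_2(1+8\cdot2^m)$. Gibbs' inequality gives $\mathcal H(Q)\le C(1+|m|)$, and $|m|\le C(1+|j|)$ for $m\in J(j)$.
\end{proof}

\subsection{Proof of the decay estimate}

\begin{proof}[Proof of Proposition~\ref{prop:decay}]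
Fix $\ell,n$ and let $i=\lfloor n/2\rfloor\ge16$. We look at the cubes of generation $i$. The generations from $i$ to $n$ make their costs small, and the generations from $0$ to $i$ make their total mass small.

For $Q\in\mathcal C_i^\ell(F)$ put $D_Q'=u_Q^r\,\sigma(Q\cap O_n)/\mu(Q)$; then $D_Q'\le D_Q\le\beta_Q^r$. The set $Q\cap O_n$ is the disjoint union of the $R\in\mathcal C_n$ with $R\subset Q$. By \eqref{eq:sigmaR}, $u_Q^r\le2^{(1-\ell)r}u_F^r$ and \eqref{eq:gen},
\begin{equation}\label{eq:Dprime}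
D_Q'\le(2C_0)^r\frac{\mu(Q\cap O_n)}{\mu(Q)}\le(2C_0)^r2^{-(n-i)}\le C2^{-n/2}.
\end{equation}
By $u_Q<2^{1-\ell}u_F$ and $\mu(O_i)\le2^{-i}\mu(F)$,
\begin{equation}\label{eq:mass}
\sum_{Q\in\mathcal C_i^\ell(F)}u(Q)\le2u_F\,\mu(O_i)\le2^{1-i}u(F).
\end{equation}
Since $O_n\subset O_i$ and $u_F\le2^\ell u_Q$,
\[
u_F^q\sigma(O_n)\le2^{\ell q}\sum_{Q\in\mathcal C_i}u_Q^q\,\sigma(Q\cap O_n)=2^{\ell q}\sum_{Q\in\mathcal C_i}u(Q)D'_Q .
\]
As $2^{\ell q}\le2^{n/8}$, it suffices to prove
\begin{equation}\label{eq:suffices}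
\sum_F\sum_{Q\in\mathcal C_i^\ell(F)}u(Q)D'_Q\le C2^{-n/4}u(P).
\end{equation}
Let $\mathcal R_j(F)=\{Q\in\mathcal C_i^\ell(F):2^{-j-1}<D_Q'\le2^{-j}\}$. The left side of \eqref{eq:suffices} is at most $\sum_j2^{-j}\sum_F\sum_{Q\in\mathcal R_j(F)}u(Q)$, and by \eqref{eq:Dprime} only $j\ge n/2-C$ occur. For $Q\in\mathcal R_j(F)$, Lemma~\ref{lem:levels} gives $m_Q\in J(j)$ and $\nu_Q(\xi-v_F\in W_j^\ell)\ge\frac12$. Call $F$ \emph{ordinary} for $j$ if $\nu_F(\xi-v_F\in W_j^\ell)\ge2^{-n/8}$, and \emph{exceptional} for $j$ otherwise.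

\emph{Ordinary cubes.} By Lemma~\ref{lem:count}, the sum of $u(F)$ over the $F$ that are ordinary for $j$ is at most $2^{n/8}\#W_j^\ell\,u(P)$. With \eqref{eq:mass} and Lemma~\ref{lem:levels}(a), their contribution to \eqref{eq:suffices} is at most
\[
\sum_j2^{-j}\,2^{1-i}\,2^{n/8}\,\#W_j^\ell\;u(P)\le C2^{-3n/8}u(P).
\]

\emph{Exceptional cubes.} Fix $j$. Let $\mathcal E_j$ be the set of $F$ that are exceptional for $j$ and have $\mathcal R_j(F)\ne\emptyset$, and let $\mathcal R_j=\bigcup_{F\in\mathcal E_j}\mathcal R_j(F)$. For $F\in\mathcal E_j$ and $Q\in\mathcal R_j(F)$, apply \eqref{eq:logsum} with $Z=v_F+W_j^\ell$, $a\ge\frac12$, $b<2^{-n/8}$. Since $n\ge32$,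
\begin{equation}\label{eq:bit}
\mathrm{KL}(Q\|F)\ge\frac n{16}-1\ge1 .
\end{equation}
The families $\mathcal E_j$, $\mathcal R_j(F)$ satisfy the hypotheses of Lemma~\ref{lem:packing}: the members of $\mathcal R_j(F)$ are disjoint, they are strictly inside $F$ because $i\ge1$, and the last hypothesis is \eqref{eq:O}. We claim that
\begin{equation}\label{eq:claim}
\sum_{Q\in\mathcal R_j}u(Q)\le C(1+|j|)\,u(P).
\end{equation}
We have no bound for $\mathcal H(P)$, so we apply Lemma~\ref{lem:packing} inside the maximal elements $Q_0$ of $\mathcal R_j$, for which Lemma~\ref{lem:entropy} is available. They are disjoint, so $\sum u(Q_0)\le u(P)$. Let $Q\in\mathcal R_j$, $Q\subsetneq Q_0$, and put $F=\pi(Q)$, $F_0=\pi(Q_0)$, so that $Q\in\mathcal R_j(F)$ and $Q_0\in\mathcal R_j(F_0)$. Both $F$ and $F_0$ contain $Q$, and $F$ is the minimal principal cube that does, so $F\subset F_0$. Also $F\ne F_0$, because $\mathcal R_j(F_0)$ is a disjoint family. So $F\subsetneq F_0$, and $F$ meets $Q_0$; by \eqref{eq:O},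 $F\subsetneq Q_0$. Hence the pair $(F,Q)$ is counted in $S(Q_0)$, and by \eqref{eq:bit} and Lemmas~\ref{lem:packing} and~\ref{lem:entropy},
\[
\sum_{Q\in\mathcal R_j,\ Q\subsetneq Q_0}u(Q)\le S(Q_0)\le u(Q_0)\mathcal H(Q_0)\le C(1+|j|)\,u(Q_0).
\]
Summing over $Q_0$ gives \eqref{eq:claim}. The exceptional contribution to \eqref{eq:suffices} is therefore at most $C\sum_{j\ge n/2-C}2^{-j}(1+|j|)u(P)\le Cn2^{-n/2}u(P)\le C2^{-n/4}u(P)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:testing}.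

\begin{remark}
Sparseness was used only in \eqref{eq:Dprime} and \eqref{eq:mass}. It cannot be dropped: for $Q_k=[0,1+k/n)$, $0\le k\le n$, $u=1$ and $\sigma=A^{-1}(1)^{p'}$, the bump hypothesis holds with equality, the left side of \eqref{eq:testing} is at least $(n+1)^{p'}A^{-1}(1)^{p'}$, and $u(\bigcup\mathcal S)=2$.
\end{remark}

\section{Dyadic cubes and sparse domination}\label{sec:sparse}

Let $T$ be a Calder\'on--Zygmund operator on an SHT $X$. In this section, up to Corollary~\ref{cor:testing}, constants depend only on $T$ and $X$.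

\subsection{Dyadic systems}

By Hyt\"onen and Kairema \cite[Theorems 2.2 and 4.1]{HK}, which are valid for quasi-metrics, there are finitely many systems $\mathcal D^t=\bigcup_{k\in\mathbb Z}\mathcal D^t_k$, $t=1,\dots,d$, of Borel sets, and constants $\theta\in(0,1)$ with $\kappa\theta\le\frac12$, $0<c_1\le C_1$ and $C_2$, such that:
\begin{itemize}
\item[(D1)] each $\mathcal D_k^t$ is a countable partition of $X$, and $\mathcal D_{k+1}^t$ refines $\mathcal D_k^t$;
\item[(D2)] each $Q\in\mathcal D_k^t$ has a center $z_Q$ with $B(z_Q,c_1\theta^k)\subset Q\subset B(z_Q,C_1\theta^k)$;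
\item[(D3)] each ball $B(x,s)$ lies in some $Q\in\bigcup_t\mathcal D^t$ with $\operatorname{diam}Q\le C_2s$.
\end{itemize}
In (D3), $Q\subset B(x,(C_2+1)s)$, so $\mu(Q)\le C\mu(B(x,s))$ by doubling: every ball lies in a dyadic cube of comparable measure. One set may belong to $\mathcal D^t_k$ for several $k$, so where it matters a cube is considered together with its generation $k$. We write $Q_k(x)$ for the cube of $\mathcal D_k^t$ that contains $x$, when $t$ is fixed. The \emph{parent} of $Q\in\mathcal D_k^t$ is the cube of $\mathcal D_{k-1}^t$ that contains it. For $Q\in\mathcal D^t_k$ let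
\[
Q^*=B(z_Q,\alpha\theta^k),\qquad\alpha=\max(2\kappa C_1,C_KC_1).
\]
The first entry in $\alpha$ separates $Q$ from $X\setminus Q^*$, and the second makes \eqref{eq:smooth} applicable.
\begin{itemize}
\item[(Q1)] $\mu(Q^*)\le C\mu(Q)$, and the parent of $Q$ has measure at most $C_3\mu(Q)$, with $C_3\ge1$. Both follow from doubling and $B(z_Q,c_1\theta^k)\subset Q$, since the parent lies in $B(z_Q,2\kappa C_1\theta^{k-1})$.
\item[(Q2)] If $P\subset Q$ has larger generation, then $P^*\subset Q^*$. Indeed, for $y\in P^*$ we have $\rho(y,z_Q)<\kappa(\alpha\theta^{k+1}+C_1\theta^k)\le(\frac\alpha2+\kappa C_1)\theta^k\le\alpha\theta^k$.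
\item[(Q3)] $\overline Q\subset Q^*$ and $Q\cap\overline{X\setminus Q^*}=\emptyset$. Indeed, if $y_n\in Q$ and $\rho(y,y_n)\to0$, then $\rho(y,z_Q)\le\kappa C_1\theta^k<\alpha\theta^k$. If $y_n\notin Q^*$ and $\rho(y,y_n)\to0$, then $\rho(y,z_Q)\ge\alpha\theta^k/\kappa\ge2C_1\theta^k$, so $y\notin Q$.
\item[(Q4)] If $x\in Q$ and $y\notin Q^*$, then $\rho(z_Q,y)\ge\alpha\theta^k\ge C_K\rho(z_Q,x)$.
\end{itemize}

Since $Q_k(x)\subset B(x,2\kappa C_1\theta^k)$, every open set is a countable union of cubes of $\mathcal D^t$, so these cubes generate the Borel $\sigma$-algebra. By the martingale convergence theorem, applied inside each fixed cube, $\langle h\rangle_{Q_k(x)}\to h(x)$ as $k\to\infty$ for a.e.\ $x$, for every locally integrable $h$. We call this \emph{differentiation}. The dyadic maximal function $Mf(x)=\max_t\sup_{Q\in\mathcal D^t,\,Q\ni x}\langle|f|\rangle_Q$ satisfies $\mu\{Mf>\lambda\}\le d\|f\|_1/\lambda$: for fixed $t$ and generations $k\ge-n$, the set where the supremum exceeds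 $\lambda$ is the disjoint union of maximal cubes with $\mu(Q)<\lambda^{-1}\int_Q|f|$; then let $n\to\infty$.

To select maximal cubes among all generations we need to know the large scales.

\begin{lemma}\label{lem:large}
Fix $t$ and $x\in X$. As $k\to-\infty$, either $\mu(Q_k(x))\to\infty$, or $\mu(X)<\infty$ and $Q_k(x)=X$ for all sufficiently negative $k$.
\end{lemma}

\begin{proof}
The measures increase as $k$ decreases, so suppose $\mu(Q_k(x))\le L$ for all $k$. If $R\le C_1\theta^k$, then $B(x,R)\subset B(z_{Q_k(x)},2\kappa C_1\theta^k)$, so $\mu(B(x,R))\le CL$ by doubling and (D2). Hence $\mu(X)<\infty$. Suppose $X$ is unbounded, and take $y_n$ with $R_n=\rho(x,y_n)\to\infty$. The balls $B(x,R_n/2\kappa)$ and $B(y_n,R_n/2\kappa)$ are disjoint by the quasi-triangle inequality, and the second has measure at least $c\mu(B(y_n,2\kappa R_n))\ge c\mu(B(x,R_n))$. Letting $n\to\infty$ gives $\mu(X)\ge(1+c)\mu(X)$, a contradiction. So $X$ is bounded, and $B(z_{Q_k(x)},c_1\theta^k)=X$ for sufficiently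 negative $k$.
\end{proof}

\subsection{Two estimates for $T$}

\begin{lemma}[Weak type $(1,1)$]\label{lem:weak11}
For bounded $f$ with bounded support and $\lambda>0$, $\mu\{|Tf|>\lambda\}\le C\|f\|_1/\lambda$.
\end{lemma}

\begin{proof}
If $\mu(X)<\infty$ and $\lambda\le\langle|f|\rangle_X$, then $\mu(X)\le\|f\|_1/\lambda$ and we are done. Otherwise, work in $\mathcal D^1$. By Lemma~\ref{lem:large}, for each $x$ we have $\langle|f|\rangle_{Q_k(x)}<\lambda$ for all sufficiently negative $k$. For each $x$ such that some $\langle|f|\rangle_{Q_k(x)}$ exceeds $\lambda$, select $Q_k(x)$ with the least such $k$. This gives disjoint cubes $Q_j$, of generations $k_j$ and centers $z_j$, with $\sum_j\mu(Q_j)\le\|f\|_1/\lambda$. The parent of $Q_j$ has average at most $\lambda$, so $\langle|f|\rangle_{Q_j}\le C_3\lambda$, and $|f|\le\lambda$ a.e.\ off $\bigcup Q_j$ by differentiation. Write $f=g+\sum_jb_j$ with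
\[
g=f\mathbf 1_{X\setminus\bigcup Q_j}+\sum_j\langle f\rangle_{Q_j}\mathbf 1_{Q_j},\qquad b_j=(f-\langle f\rangle_{Q_j})\mathbf 1_{Q_j}.
\]
Then $|g|\le C_3\lambda$ and $\|g\|_1\le\|f\|_1$, so $\mu\{|Tg|>\lambda/2\}\le C\lambda^{-2}\|g\|_2^2\le C\|f\|_1/\lambda$. By (Q1), $\mu(\bigcup Q_j^*)\le C\|f\|_1/\lambda$. The $b_j$ have disjoint supports and $\|b_j\|_2\le2\|f\mathbf 1_{Q_j}\|_2$, so $\sum b_j$ converges in $L^2$. A subsequence of the partial sums of $\sum Tb_j$ then converges a.e.\ to $T\sum b_j$, and $|T\sum b_j|\le\sum|Tb_j|$ a.e. By (Q3) the kernel representation of $Tb_j$ holds a.e.\ off $Q_j^*$. Using $\int b_j=0$, (Q4) and the second term in \eqref{eq:smooth}, for a.e.\ $x\notin Q_j^*$,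
\[
|Tb_j(x)|\le\int|K(x,y)-K(x,z_j)|\,|b_j(y)|\,d\mu(y)\le C\Big(\frac{\theta^{k_j}}{\rho(z_j,x)}\Big)^\gamma\frac{\|b_j\|_1}{\mu(B(z_j,\rho(z_j,x)))}.
\]
On the annulus $2^i\alpha\theta^{k_j}\le\rho(z_j,x)<2^{i+1}\alpha\theta^{k_j}$ the integral of the right side is at most $C2^{-i\gamma}C_\mu\|b_j\|_1$. Hence $\int_{X\setminus Q_j^*}|Tb_j|\le C\|b_j\|_1$. Since $\sum\|b_j\|_1\le2\|f\|_1$, Chebyshev's inequality off $\bigcup Q_j^*$ finishes the proof.
\end{proof}

\begin{lemma}[Oscillation]\label{lem:osc}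
Let $f$ be bounded with bounded support and let $P$ be a dyadic cube. For $x,x'\in P$ outside a null set,
\[
|T(f\mathbf 1_{X\setminus P^*})(x)-T(f\mathbf 1_{X\setminus P^*})(x')|\le C\inf_PMf .
\]
\end{lemma}

\begin{proof}
Let $k$ be the generation of $P$ and $z=z_P$. By (Q3) the kernel representation holds a.e.\ on $P$. For $x\in P$ and $y\notin P^*$, (Q4) and the first term in \eqref{eq:smooth} give $|K(x,y)-K(z,y)|\le C(\theta^k/\rho(z,y))^\gamma/\mu(B(z,\rho(z,y)))$, and the same holds for $x'$. Splitting into the annuli used above, the difference is at most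
\[
C\int_{\rho(z,y)\ge\alpha\theta^k}\Big(\frac{\theta^k}{\rho(z,y)}\Big)^\gamma\frac{|f(y)|\,d\mu(y)}{\mu(B(z,\rho(z,y)))}\le C\sum_{i\ge0}2^{-i\gamma}\langle|f|\rangle_{B(z,2^{i+1}\alpha\theta^k)}.
\]
Each of these balls contains $P$ and lies in a dyadic cube of comparable measure, so each average is at most $C\inf_PMf$.
\end{proof}

\subsection{Sparse domination}

For a family $\mathcal S$ of cubes and $h\ge0$, write $\mathcal A_{\mathcal S}h=\sum_{Q\in\mathcal S}\langle h\rangle_Q\mathbf 1_Q$. For $h,g\ge0$,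
\begin{equation}\label{eq:sym}
\int\mathcal A_{\mathcal S}(h)\,g\,d\mu=\sum_{Q\in\mathcal S}\langle h\rangle_Q\langle g\rangle_Q\,\mu(Q)=\int h\,\mathcal A_{\mathcal S}(g)\,d\mu .
\end{equation}

\begin{proposition}\label{prop:sparse}
There are $C,\eta>0$, depending on $T$ and $X$, with the following property. For every ball $\Delta$ and every bounded $f$ with $\operatorname{supp}f\subset\Delta$ there are countable families $\mathcal S_t\subset\mathcal D^t$ and, for each $t$, disjoint sets $E_Q\subset Q$ $(Q\in\mathcal S_t)$ with $\mu(E_Q)\ge\eta\mu(Q)$, such that $|Tf|\le C\sum_{t=1}^d\mathcal A_{\mathcal S_t}|f|$ a.e.\ on $\Delta$.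
\end{proposition}

\begin{proof}
By (D3) choose a cube $Q_0\supset\Delta$ in some $\mathcal D^{t_0}$, with one of its generations; then $f=f\mathbf 1_{Q_0^*}$.

\emph{One step.} We claim that for $Q\in\mathcal D^{t_0}$ there are disjoint $P_j\subsetneq Q$ in $\mathcal D^{t_0}$, of larger generation, with $\sum\mu(P_j)\le\frac12\mu(Q)$ and, a.e.\ on $Q$,
\begin{equation}\label{eq:step}
|T(f\mathbf 1_{Q^*})|\le C\langle|f|\rangle_{Q^*}+\sum_j\big(|T(f\mathbf 1_{P_j^*})|+C\langle|f|\rangle_{P_j^*}\big)\mathbf 1_{P_j}.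
\end{equation}
If $f\mathbf 1_{Q^*}=0$ a.e., no $P_j$ are needed. Otherwise let
\[
E=\big\{x\in Q:\max\big(|T(f\mathbf 1_{Q^*})|,M(f\mathbf 1_{Q^*})\big)>\Lambda\langle|f|\rangle_{Q^*}\big\}.
\]
By the two weak type bounds and (Q1), $\mu(E)\le\frac C\Lambda\mu(Q^*)\le\frac C\Lambda\mu(Q)$. Let $c_3=1/(4C_3)$ and fix $\Lambda$ so large that $\mu(E)\le\frac12c_3\mu(Q)$. We cover $E$ by cubes in which $E$ has density between $c_3$ and $\frac14$: the lower bound keeps the cubes small in total, and the upper bound leaves good points in each of them. For $x\in Q$ select $Q_k(x)$ with the least $k$, larger than the generation of $Q$, such that $\mu(Q_k(x)\cap E)>c_3\mu(Q_k(x))$, if there is such a $k$. This gives disjoint cubes $P_j$ with $P_j\ne Q$ and $\sum\mu(P_j)\le c_3^{-1}\mu(E)\le\frac12\mu(Q)$. By differentiation of $\mathbf 1_E$, they cover $E$ up to a null set, so \eqref{eq:step} holds a.e.\ on $Q\setminus\bigcup P_j$. The parent of $P_j$ is $Q$ or was not selected, so $\mu(P_j\cap E)\le c_3C_3\mu(P_j)=\frac14\mu(P_j)$.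 By Lemma~\ref{lem:weak11} and (Q1), for a large constant $\Lambda'$ the set of $x'\in P_j$ with $|T(f\mathbf 1_{P_j^*})(x')|>\Lambda'\langle|f|\rangle_{P_j^*}$ has measure at most $\frac14\mu(P_j)$. So at least half of $P_j$ consists of points $x'\notin E$ with $|T(f\mathbf 1_{P_j^*})(x')|\le\Lambda'\langle|f|\rangle_{P_j^*}$. By (Q2), $f\mathbf 1_{Q^*\setminus P_j^*}=f\mathbf 1_{Q^*}-f\mathbf 1_{P_j^*}$. Lemma~\ref{lem:osc} for the function $f\mathbf 1_{Q^*}$ gives, for a.e.\ $x\in P_j$ and a.e.\ such $x'$,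
\[
|T(f\mathbf 1_{Q^*\setminus P_j^*})(x)|\le|T(f\mathbf 1_{Q^*})(x')|+|T(f\mathbf 1_{P_j^*})(x')|+CM(f\mathbf 1_{Q^*})(x')\le C\langle|f|\rangle_{Q^*}+C\langle|f|\rangle_{P_j^*}.
\]
Adding $|T(f\mathbf 1_{P_j^*})(x)|$ gives \eqref{eq:step} on $P_j$.

\emph{Iteration.} Apply the step to $Q_0$, then to all the $P_j$, and so on. Let $\mathcal G_n$ be the cubes produced in round $n$, $\mathcal G_0=\{Q_0\}$, and $\mathcal S_0=\bigcup_n\mathcal G_n$. After $n$ rounds, a.e.\ on $Q_0$,
\[
|Tf|\le2C\sum_{k<n}\sum_{Q\in\mathcal G_k}\langle|f|\rangle_{Q^*}\mathbf 1_Q+\sum_{P\in\mathcal G_n}\big(|T(f\mathbf 1_{P^*})|+C\langle|f|\rangle_{P^*}\big)\mathbf 1_P .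
\]
The sets $\bigcup\mathcal G_n$ decrease and have measure at most $2^{-n}\mu(Q_0)$, so for a.e.\ point the last sum vanishes for large $n$. Hence $|Tf|\le C\sum_{Q\in\mathcal S_0}\langle|f|\rangle_{Q^*}\mathbf 1_Q$ a.e.\ on $Q_0$. Let $E_Q$ be $Q$ minus the cubes selected in it. The $E_Q$, $Q\in\mathcal S_0$, are disjoint and $\mu(E_Q)\ge\frac12\mu(Q)$.

\emph{Removing the dilation.} The ball $Q^*$ lies in a cube $R(Q)\in\mathcal D^{t}$, for some $t=t(Q)$, with $\mu(R(Q))\le C\mu(Q^*)\le C\mu(Q)$. So $\langle|f|\rangle_{Q^*}\mathbf 1_Q\le C\langle|f|\rangle_{R(Q)}\mathbf 1_{R(Q)}$, and $\mu(E_Q)\ge\eta\mu(R(Q))$ for a constant $\eta>0$. For given $t$ and $R$, the cubes $Q$ with $t(Q)=t$ and $R(Q)=R$ have disjoint sets $E_Q\subset R$ of measure at least $\eta\mu(R)$, so there are at most $1/\eta$ of them. Let $\mathcal S_t=\{R(Q):t(Q)=t\}$, as a family of sets, and let $E_R$ be one of these $E_Q$.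
\end{proof}

\begin{lemma}[Splitting]\label{lem:split}
Every finite subfamily $\mathcal S'$ of a family $\mathcal S_t$ in Proposition~\ref{prop:sparse} is a union of $L=\lceil2/\eta\rceil$ strongly sparse families.
\end{lemma}

\begin{proof}
Let $\mathcal C_n$ be the generations of $\mathcal S'$ and $O_n$ their unions. For $Q\in\mathcal C_n$, the sets $Q\cap O_{n+k}$ decrease in $k\ge0$, and
\[
(L+1)\mu(Q\cap O_{n+L})\le\sum_{k\ge0}\mu(Q\cap O_{n+k})=\sum_{Q'\in\mathcal S',\,Q'\subset Q}\mu(Q')\le\eta^{-1}\sum_{Q'\subset Q}\mu(E_{Q'})\le\eta^{-1}\mu(Q).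
\]
So $\mu(Q\cap O_{n+L})\le\frac12\mu(Q)$. Sort the generations by their residue mod $L$. Within one class, every cube strictly inside $Q$ has generation at least $n+L$, so it lies in $Q\cap O_{n+L}$.
\end{proof}

\begin{corollary}\label{cor:testing}
Let $\bar A\in B_{p'}$ and let $u,\sigma$ be weights with $[u,\sigma]_{A,p}<\infty$. For every finite strongly sparse $\mathcal S\subset\mathcal D^t$ and every measurable $E$,
\[
\|\mathcal A_{\mathcal S}(\mathbf 1_Eu)\|_{L^{p'}(\sigma)}\le C(X,p,A)\,[u,\sigma]_{A,p}\;u\Big(E\cap\bigcup\mathcal S\Big)^{1/p'}.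
\]
\end{corollary}

\begin{proof}
We first pass from balls to cubes. Let $Q\subset\Delta_Q=B(z_Q,C_1\theta^k)$ be as in (D2). Then $\mu(\Delta_Q)\le C'\mu(Q)$ with $C'\ge1$, so $\langle h\rangle_Q\le C'\langle h\rangle_{\Delta_Q}$ for $h\ge0$. By convexity, $\langle A(v/(C'\lambda))\rangle_Q\le\frac1{C'}\langle A(v/\lambda)\rangle_Q\le\langle A(v/\lambda)\rangle_{\Delta_Q}$ for $v\ge0$, so $\|v\|_{A,Q}\le C'\|v\|_{A,\Delta_Q}$. Hence $\|u^{1/p}\|_{A,Q}\,\sigma_Q^{1/p'}\le N:=(C')^{1+1/p'}[u,\sigma]_{A,p}$. Since weights are positive a.e., $N>0$ and $\sigma_Q>0$, so $\|u^{1/p}\|_{A,Q}<\infty$. Replacing $u$ by $\mathbf 1_Eu$ does not increase the Luxemburg norms. Apply Theorem~\ref{thm:testing} to $\mathbf 1_Eu$ and $N^{-p'}\sigma$.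
\end{proof}

The freedom to replace $u$ by $\mathbf 1_Eu$ is the reason why Theorem~\ref{thm:testing} allows $u$ to vanish, and it is what yields the weak type bound.

\section{The weak and strong type inequalities}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $f$ be admissible, let $\Delta\supset\operatorname{supp}(f\sigma)$ be a ball, $\lambda>0$ and $E=\{x\in\Delta:|T(f\sigma)|>\lambda\}$. Then $u(E)\le u(\Delta)<\infty$, and we may assume $u(E)>0$. Let $\mathcal S_t$ be given by Proposition~\ref{prop:sparse} for $f\sigma$. By Lemma~\ref{lem:split} and Corollary~\ref{cor:testing}, $\|\mathcal A_{\mathcal S'}(\mathbf 1_Eu)\|_{L^{p'}(\sigma)}\le CL[u,\sigma]_{A,p}u(E)^{1/p'}$ for every finite $\mathcal S'\subset\mathcal S_t$, and by monotone convergence also for $\mathcal S_t$. By \eqref{eq:sym} and H\"older's inequality,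
\[
\lambda u(E)\le\int_E|T(f\sigma)|\,u\,d\mu\le C\sum_t\int|f|\,\mathcal A_{\mathcal S_t}(\mathbf 1_Eu)\,\sigma\,d\mu\le C[u,\sigma]_{A,p}\|f\|_{L^p(\sigma)}u(E)^{1/p'} .
\]
So $\lambda u(E)^{1/p}\le C[u,\sigma]_{A,p}\|f\|_{L^p(\sigma)}$. Let $\Delta=B(x_0,n)$ increase to $X$.
\end{proof}

For the strong type bound we must estimate the bilinear form in \eqref{eq:sym} for general $f$ and $g$, while Theorem~\ref{thm:testing} treats only constant functions on cubes. For positive dyadic operators, testing on such functions, from both sides, is enough. This is a known result, and we include the proof.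

\begin{proposition}[Two-weight testing]\label{prop:twoweight}
Let $\mathcal S$ be a finite family of pairwise nested or disjoint cubes with $u(Q),\sigma(Q)\in(0,\infty)$. Suppose that for all $Q_0\in\mathcal S$
\[
\Big\|\sum_{Q\in\mathcal S,\,Q\subset Q_0}u_Q\mathbf 1_Q\Big\|_{L^{p'}(\sigma)}\le\mathfrak T_1u(Q_0)^{1/p'},\qquad\Big\|\sum_{Q\in\mathcal S,\,Q\subset Q_0}\sigma_Q\mathbf 1_Q\Big\|_{L^{p}(u)}\le\mathfrak T_2\sigma(Q_0)^{1/p}.
\]
Then for $f,g\ge0$,
\[
\sum_{Q\in\mathcal S}\langle f\sigma\rangle_Q\langle gu\rangle_Q\,\mu(Q)\le C_p(\mathfrak T_1+\mathfrak T_2)\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(u)}.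
\]
\end{proposition}

\begin{proof}
We may assume that both norms on the right are finite. Put $f_Q^\sigma=\sigma(Q)^{-1}\int_Qf\sigma\,d\mu$ and $g_Q^u=u(Q)^{-1}\int_Qgu\,d\mu$. The term for $Q$ equals $f_Q^\sigma\,\sigma_Q\int_Qgu\,d\mu$. The plan is to freeze $f$ and $g$ by stopping cubes, so that the testing conditions apply.

\emph{Stopping cubes.} Let $\mathcal F$ contain the maximal cubes of $\mathcal S$ and, with each $F$, its children, the maximal $Q\subsetneq F$ in $\mathcal S$ with $f_Q^\sigma>2f_F^\sigma$. Let $\mathrm{ch}(F)$ be the set of children. Define $\mathcal G$ in the same way from $g$ and $u$, and let $\pi_{\mathcal F}(Q)$, $\pi_{\mathcal G}(Q)$ be the minimal stopping cubes containing $Q$. As in Section~\ref{ssec:principal}, the members of $\mathcal F$ containing a point form a chain of successive children, $f_Q^\sigma\le2f^\sigma_{\pi_{\mathcal F}(Q)}$ and $g_Q^u\le2g^u_{\pi_{\mathcal G}(Q)}$. The averages more than double along chains, so $\sum_F(f^\sigma_F)^p\mathbf 1_F\le C(f^\star)^p$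 with $f^\star=\max_{Q\in\mathcal S}f_Q^\sigma\mathbf 1_Q$.

\emph{Doob's inequality.} The set $\{f^\star>\lambda\}$ is the disjoint union of the maximal $Q$ with $f_Q^\sigma>\lambda$, so $\lambda\sigma(\{f^\star>\lambda\})\le\int_{\{f^\star>\lambda\}}f\sigma\,d\mu$. Multiplying by $p\lambda^{p-2}$ and integrating in $\lambda$ gives $\|f^\star\|^p_{L^p(\sigma)}\le p'\int f(f^\star)^{p-1}\sigma\,d\mu\le p'\|f\|_{L^p(\sigma)}\|f^\star\|_{L^p(\sigma)}^{p-1}$. The norm of $f^\star$ is finite, since $f^\star$ takes finitely many values and vanishes off $\bigcup\mathcal S$. Hence $\|f^\star\|_{L^p(\sigma)}\le p'\|f\|_{L^p(\sigma)}$, and with the same argument for $g$,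
\begin{equation}\label{eq:carleson}
\sum_F(f_F^\sigma)^p\sigma(F)\le C\|f\|^p_{L^p(\sigma)},\qquad\sum_G(g_G^u)^{p'}u(G)\le C\|g\|^{p'}_{L^{p'}(u)}.
\end{equation}

\emph{The sum for one $F$.} For each $Q$ the cubes $\pi_{\mathcal F}(Q)$ and $\pi_{\mathcal G}(Q)$ contain $Q$, so they are nested. We bound the sum over the $Q$ with $\pi_{\mathcal G}(Q)\subset\pi_{\mathcal F}(Q)$ using $\mathfrak T_2$. The remaining $Q$ have $\pi_{\mathcal F}(Q)\subset\pi_{\mathcal G}(Q)$, and interchanging $(f,\sigma,p)$ with $(g,u,p')$ bounds their sum using $\mathfrak T_1$. Fix $F$ and let $\mathcal Q_F=\{Q:\pi_{\mathcal F}(Q)=F,\ \pi_{\mathcal G}(Q)\subset F\}$. As in \eqref{eq:O}, a child $F'$ of $F$ is strictly inside or disjoint from each $Q\in\mathcal Q_F$. Let $\mathrm{ch}^*(F)$ be the set of children contained in some $Q\in\mathcal Q_F$, and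
\[
g_F=g\mathbf 1_{F\setminus\bigcup\mathrm{ch}(F)}+\sum_{F'\in\mathrm{ch}^*(F)}g^u_{F'}\mathbf 1_{F'} .
\]
Then $\int_Qgu\,d\mu=\int_Qg_Fu\,d\mu$ for $Q\in\mathcal Q_F$, because the children that meet $Q$ lie in $Q$ and belong to $\mathrm{ch}^*(F)$. Therefore
\[
\sum_{Q\in\mathcal Q_F}f_Q^\sigma\sigma_Q\int_Qgu\,d\mu\le2f_F^\sigma\int\Big(\sum_{Q\in\mathcal S,\,Q\subset F}\sigma_Q\mathbf 1_Q\Big)g_Fu\,d\mu\le2\mathfrak T_2\,f_F^\sigma\sigma(F)^{1/p}\|g_F\|_{L^{p'}(u)}.
\]

\emph{Summation over $F$.} By H\"older's inequality and \eqref{eq:carleson}, it remains to show $\sum_F\|g_F\|_{L^{p'}(u)}^{p'}\le C\|g\|^{p'}_{L^{p'}(u)}$. The sets $F\setminus\bigcup\mathrm{ch}(F)$ are disjoint, which handles the first part of $g_F$. Let $F'\in\mathrm{ch}^*(F)$, $F'\subset Q\in\mathcal Q_F$, and $G=\pi_{\mathcal G}(F')$. Then $F'\subset G\subset\pi_{\mathcal G}(Q)\subset F$ and $g_{F'}^u\le2g_G^u$; it is here that the restriction $\pi_{\mathcal G}(Q)\subset F$ is used. For fixed $G$, a point lies in at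 most two of the cubes $F'$ attached to $G$ in this way. Indeed, if $F_1'\subsetneq F_2'\subsetneq F_3'$ were three of them, the $\mathcal F$-parent of $F_1'$ would contain $G$ and be contained in $F_2'$, so $G\subset F_2'\subsetneq F_3'\subset G$, a contradiction. So their $u$-masses add up to at most $2u(G)$, and by \eqref{eq:carleson}
\[
\sum_F\sum_{F'\in\mathrm{ch}^*(F)}(g^u_{F'})^{p'}u(F')\le2^{p'+1}\sum_G(g_G^u)^{p'}u(G)\le C\|g\|^{p'}_{L^{p'}(u)}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]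
Let $\mathcal S\subset\mathcal D^t$ be finite and strongly sparse, and let $Q_0\in\mathcal S$. Corollary~\ref{cor:testing} with $E=X$, applied to the strongly sparse family $\{Q\in\mathcal S:Q\subset Q_0\}$, gives the first testing condition with $\mathfrak T_1\le C[u,\sigma]_{A,p}$. The same corollary with $(p,A,u,\sigma)$ replaced by $(p',B,\sigma,u)$, where the hypothesis becomes $\bar B\in B_p$, gives the second one with $\mathfrak T_2\le C[\sigma,u]_{B,p'}$. Let $f$ be admissible, $\Delta\supset\operatorname{supp}(f\sigma)$ a ball, and $0\le g\in L^{p'}(u)$. By Proposition~\ref{prop:sparse} and \eqref{eq:sym},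
\[
\int_\Delta|T(f\sigma)|\,gu\,d\mu\le C\sum_t\sum_{Q\in\mathcal S_t}\langle|f|\sigma\rangle_Q\langle gu\rangle_Q\,\mu(Q).
\]
By Lemma~\ref{lem:split} and Proposition~\ref{prop:twoweight}, every finite partial sum over $\mathcal S_t$, and hence the full sum, is at most $CL\big([u,\sigma]_{A,p}+[\sigma,u]_{B,p'}\big)\|f\|_{L^p(\sigma)}\|g\|_{L^{p'}(u)}$. Take the supremum over $\|g\|_{L^{p'}(u)}\le1$, and let $\Delta=B(x_0,n)$ increase to $X$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACM}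
T.~C. Anderson, D.~Cruz-Uribe, and K.~Moen,
\emph{Logarithmic bump conditions for Calder\'on-Zygmund Operators on spaces of homogeneous type},
arXiv:1308.2026 (2013).

\bibitem{HK}
Hyt\"onen and Kairema,
\emph{Systems of dyadic cubes in a doubling metric space},
Colloq. Math. 126 (2012).

\end{thebibliography}
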